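# Rationally connected Galois covers of primitive Fano varieties with perfect Galois group

We work over $\mathbb C$ throughout. The book of Kollár and Mori, *Birational geometry of algebraic varieties*, is cited as [KM].

## 1. A quartic threefold modulo an involution

Let $X\subset\mathbb P^4$, with coordinates $(x_0:x_1:x_2:u_1:u_2)$, be the quartic
$$u_1^4+u_2^4=x_0^4+x_1^4+x_2^4 .$$
It is smooth, $K_X=\mathcal O_X(4-5)=-H$ with $H$ the hyperplane class, and $\operatorname{Pic}X=\mathbb ZH$ by Lefschetz. So $X$ is a smooth Fano variety, hence rationally connected. Let $\sigma$ change the signs of $u_1,u_2$, and let $\pi:X\to V=X/\sigma$. This is a double cover of $V$ by a rationally connected variety. How far is $V$ from being as nice as $X$?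

A point is fixed when $(x,-u)=\lambda(x,u)$, so either $\lambda=1$, $u=0$, or $\lambda=-1$, $x=0$. The fixed locus therefore consists of the curve $\Gamma=\{u=0,\ x_0^4+x_1^4+x_2^4=0\}$ and the four points $\{x=0,\ u_1^4+u_2^4=0\}$. In particular $\pi$ is étale in codimension 1. Three things go wrong.

First, there is torsion in the class group. The divisors $\{u_1=0\}$ and $\{x_0=0\}$ on $X$ are prime (as $\operatorname{Pic}X=\mathbb ZH$) and $\sigma$-invariant. Let $D_1,D_0$ be their images in $V$. Since $\pi$ is étale in codimension 1, $\pi^*D_1=\{u_1=0\}$ and $\pi^*D_0=\{x_0=0\}$. The function $(u_1/x_0)^2$ is invariant, so $2D_1\sim2D_0$. But if $D_1-D_0=\operatorname{div}f$ with $f\in\mathbb C(V)$, then $\pi^*f$ would be a constant times $u_1/x_0$, which is not invariant. So $D_1-D_0$ is a nonzero 2-torsion class. It comes from the sign character of $\mathbb Z/2$.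

Second, along $\Gamma$ the involution acts by $-1$ on the two normal directions, so $V$ is locally a curve times the surface singularity $\mathbb C^2/\pm1$. Blow up $\Gamma$. The exceptional divisor $E'$ has discrepancy $1$ and $\sigma$ fixes it pointwise, so its image $E$ in the quotient is a branch divisor. Upstairs $K=\pi^*K_V+E'$, while the quotient map is ramified to order 2 along $E'$. This forces the discrepancy of $E$ to be $0$ (the formula is (1) below, $2=2\cdot1$). So $V$ is not terminal.

Third, at one of the four isolated points use the chart $u_1=1$. With $w=u_2/u_1$ the equation has $w$-derivative $4w^3\ne0$, so $y_i=x_i/u_1$ are local coordinates on $X$, and $\sigma$ is $y\mapsto-y$ on $\mathbb C^3$. It changes the sign of $dy_1\wedge dy_2\wedge dy_3$. A generator $h\,dy_1\wedge dy_2\wedge dy_3$ of $\omega_X$ is invariant only if $h(-y)=-h(y)$, which contradicts $h(0)\neq0$. So $K_V$ is not Cartier there.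

The first and third defects come from nontrivial characters of the group. The second says that the fixed locus is too big compared with the order of the element fixing it. We ask whether the defects can be avoided by another group, and how good a quotient $V$ of a rationally connected $X$ can be made.

## 2. Primitive Fano varieties, divisorial canonicity, and a conjecture

A *prime divisor $E$ over $V$* is a prime divisor on some normal $T$ with a proper birational morphism $f:T\to V$. Its *centre* is $f(E)$, and it is *exceptional* if the centre has codimension $\ge2$. When $K_V$ is Cartier, the discrepancy $a(E)$ is the coefficient of $E$ in $K_T-f^*K_V$. We write $A=a+1$ for the log discrepancy, and $A(F;T,B)$ for the log discrepancy of $F$ with respect to a pair $(T,B)$, so that $A(F;T,B)=A_T(F)-\operatorname{ord}_FB$ when $T$ is smooth. On a smooth variety $A(E)\ge\operatorname{codim}(\text{centre})$, with equality for the blow up of a subvariety at its generic point. $V$ is terminal if $a(E)>0$ for all exceptional $E$. "Factorial" means that every Weil divisor is Cartier, so $\operatorname{Cl}V=\operatorname{Pic}V$.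

**Definition (primitive Fano variety).** A projective factorial variety $V$ with at most terminal singularities, such that $\operatorname{Pic}V=\mathbb ZK_V$ and $-K_V$ is ample.

A smooth quartic threefold is an example. $\mathbb P^3$ is not, since $K=-4H$.

**Definition (divisorially canonical).** $V$ is divisorially canonical if for every effective $D\sim-nK_V$, $n\ge1$, the pair $(V,\frac1nD)$ is canonical, that is, $\operatorname{ord}_ED\le n\,a(E)$ for every exceptional prime divisor $E$ over $V$.

If $W$ lies in no proper closed subset where $V$ is singular, and has codimension $c\ge 2$, then the blow up of $W$ gives the necessary condition $\operatorname{mult}_WD\le n(c-1)$. This can fail on a smooth variety. On the Fermat quartic $x_0^4+\dots+x_4^4=0$ take the hyperplane $x_0=\zeta x_1$ with $\zeta^4=-1$. The section $R$ has equation $x_2^4+x_3^4+x_4^4=0$ in $\mathbb P^3$. It is a cone with multiplicity $4$ at the vertex $(\zeta:1:0:0:0)$, while $a(E)=2$ for the blow up of that point and $n=1$. So the Fermat quartic is a primitive Fano variety that is not divisorially canonical. Generality of equations will matter.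

**Conditions.**

* $(\star1)$: for every $R\in|-K_V|$, every prime number $p\ge2$ and every (possibly reducible) closed subset $Y\subset V$ of codimension $\ge2$ there is a non-singular curve $N\subset V$ such that $p\nmid(N\cdot K_V)$, $N\cap Y=\emptyset$, and $N$ meets $R$ transversally at non-singular points.
* $(\star2)$: for every (possibly reducible) closed subset $Y\subset V$ of codimension $\ge2$ there is a non-singular rational curve $N\subset V$ with $N\cap Y=\emptyset$.

To get a feeling, look at $\mathbb P^3$ (which is not primitive). A general line misses any given closed set of codimension $\ge2$, so the statement of $(\star2)$ holds. The statement of $(\star1)$ fails for $p=2$, because $N\cdot K=-4\deg N$ is always even. So $(\star1)$ has an arithmetic part (degrees prime to $p$) and a general-position part.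

**Definition (rational Galois cover).** A rational dominant map $X\dashrightarrow Z$ of varieties of the same dimension is a rational Galois cover if the extension $\mathbb C(Z)\subset\mathbb C(X)$ is Galois.

The map $z\mapsto z^2$ of $\mathbb P^1$ is one. The map $t=z^3-3z$ is not: the discriminant of $z^3-3z-t$ is $27(4-t^2)$, not a square in $\mathbb C(t)$, so the Galois closure has group $S_3$.

The following statements are in A. V. Pukhlikov, "Rationally connected rational double covers of primitive Fano varieties", arXiv:1910.08975 (2019).

**Theorem 1.** Assume that the primitive Fano variety $V$ is divisorially canonical and satisfies $(\star1)$ and $(\star2)$. Then there are no rational Galois covers $X\stackrel{d:1}{\dashrightarrow}V$ with an abelian Galois group of order $d\ge2$, where $X$ is a rationally connected variety.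

**Conjecture.** The claim of Theorem 1 holds for arbitrary Galois groups: if $V$ is as above, divisorially canonical, and satisfies $(\star1)$ and $(\star2)$, then there are no rational Galois covers $X\stackrel{d:1}{\dashrightarrow}V$ of degree $d\ge2$ with $X$ rationally connected.

We shall prove that the conjecture is false. A group is *perfect* if it equals its commutator subgroup, equivalently if it has no nontrivial abelian quotient. The smallest nontrivial finite example has order 60: it is $A_5$, which is simple and non-abelian.

**Theorem A.** Let $G\ne1$ be a finite perfect group. There is a smooth Fano complete intersection $X$ with a faithful $G$-action such that $V=X/G$ is a factorial terminal Fano variety with $\operatorname{Pic}V=\mathbb ZK_V$, is divisorially canonical, and satisfies $(\star1)$ and $(\star2)$. The map $X\to V$ is a Galois cover with group $G$, and $X$ is rationally connected.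

**Theorem B.** A finite group $G\ne1$ is the Galois group of a rational Galois cover $X\dashrightarrow V$ with $X$ rationally connected, for some $V$ as in the conjecture, if and only if $G$ is perfect.

**Theorem C.** Let $V$ be a divisorially canonical primitive Fano variety ($(\star1),(\star2)$ not assumed). Then $V$ has a rationally connected rational Galois cover of degree $\ge2$ if and only if $V_{\rm reg}$ has a connected finite étale cover of degree $\ge2$. In particular, the conclusion of the conjecture holds if $V$ has locally complete intersection singularities.

## 3. Three tools on log discrepancies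

The first tool makes the computation with $E'$ in Section 1 general.

**Fact 1 (finite pullback).** Let $\rho:V'\to V$ be a finite Galois cover of normal varieties, $\Delta$ a $\mathbb Q$-divisor with $K_V+\Delta$ $\mathbb Q$-Cartier, and $K_{V'}+\Delta'=\rho^*(K_V+\Delta)$. Let $E'$ be a prime divisor over $V'$ lying above the prime divisor $E$ over $V$, with ramification index $r$. Then
$$A(E';V',\Delta')=r\,A(E;V,\Delta),\qquad \operatorname{ord}_{E'}(\rho^*D)=r\operatorname{ord}_ED\tag{1}$$
for every $\mathbb Q$-Cartier $D$. Every $E$ has some $E'$ above it, every $E'$ lies above some $E$, and $E$ is exceptional if and only if $E'$ is.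

This is [KM, 5.20] and its proof. To recall it: realize $E$ on a normal model $f:T\to V$ and let $\tau:T'\to T$ be the normalization in $\mathbb C(V')$, so that $E'\subset T'$. The second formula is the definition of $r$. Near the generic point of $E$ we have $K_T+E=f^*(K_V+\Delta)+A(E;V,\Delta)E$, and by tame ramification $K_{T'}+E'=\tau^*(K_T+E)$. Pull back and use $\tau^*E=rE'$. Conversely, the restriction of $\operatorname{ord}_{E'}$ to $\mathbb C(V)$ is again divisorial. The last claim holds because the centre of $E$ is the image of the centre of $E'$ under the finite map $\rho$.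

A pair is *lc at $x$* if $A(F;T,B)\ge0$ for all $F$ over $T$ whose centre contains $x$; this is equivalent to being lc in a neighbourhood of $x$.

**Fact 2.** Let $T$ be the spectrum of the local ring of a smooth variety at a point of codimension 2, and $\Theta\ge0$ a $\mathbb Q$-divisor on $T$ of multiplicity $\le1$ at the closed point. Then $A(F)\ge\operatorname{ord}_F\Theta+1$ for every prime divisor $F$ over $T$ centred at the closed point. In particular $(T,\Theta)$ is lc.

*Proof.* $F$ is obtained by finitely many blow ups of closed points, the successive centres of $F$. We use induction on their number. Let $F_1$ be the exceptional divisor of the first blow up $T_1\to T$ and $\mu\le1$ the multiplicity of $\Theta$. If $F=F_1$, then $A(F)=2\ge\mu+1$. Otherwise the centre of $F$ on $T_1$ is a closed point $y\in F_1$. The strict transform $\Theta_1$ does not contain $F_1$, so $\operatorname{mult}_y\Theta_1\le(\Theta_1\cdot F_1)=\mu\le1$. As $K_{T_1}=K_T+F_1$ (pullback understood), induction gives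
$$A_T(F)=A_{T_1}(F)+\operatorname{ord}_FF_1\ge\operatorname{ord}_F\Theta_1+1+\mu\operatorname{ord}_FF_1=\operatorname{ord}_F\Theta+1 .$$
The components of $\Theta$ have coefficients $\le\mu\le1$, so the divisors on $T$ itself also have log discrepancy $\ge0$, and $(T,\Theta)$ is lc. $\square$

**Fact 3 (inversion of adjunction).** Let $T$ be a smooth variety, $S\subset T$ a smooth prime divisor, $B\ge0$ a $\mathbb Q$-divisor with $S\not\subset\operatorname{Supp}B$, $x\in S$. If $(S,B|_S)$ is lc at $x$, then $(T,S+B)$ is lc at $x$.

*Proof.* Shrink $T$ around $x$ so that $(S,B|_S)$ is lc. For rational $0<\varepsilon<1$ the log discrepancies of $(S,(1-\varepsilon)B|_S)$ are $(1-\varepsilon)$ times those of $(S,B|_S)$ plus $\varepsilon$ times those of the smooth variety $S$, hence positive, so this pair is klt. By [KM, Thm 5.50], $(T,S+(1-\varepsilon)B)$ is plt near $S$. If $A(F;T,S+B)<0$ for some $F$ with centre containing $x$, then $A(F;T,S+(1-\varepsilon)B)<0$ for small $\varepsilon$, a contradiction. $\square$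

## 4. Ramification over a divisor, and why non-perfect groups are excluded

A natural first approach to the conjecture is to reduce it to Theorem 1. Given a rational Galois cover $X\dashrightarrow V$ with group $G$, let $K=[G,G]$. The cover of $V$ with function field $\mathbb C(X)^K$ is dominated by $X$, hence rationally connected, and it has abelian group $G/K$. Theorem 1 says $G/K=1$. So the conjecture holds for every non-perfect $G$. For perfect $G$ the argument says nothing at all, because there is no abelian quotient to look at.

Here is a version of this reduction that does not use $(\star1)$, $(\star2)$. It also shows how little ramification is allowed, and we shall need it for Theorem C. In this section $V$ is a divisorially canonical primitive Fano variety, $X\dashrightarrow V$ a rational Galois cover with group $G$ and $X$ rationally connected, and $\rho:V'\to V$ the normalization of $V$ in $\mathbb C(X)$. Recall $\operatorname{Cl}V=\mathbb ZK_V$.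

**Proposition 2.** $\rho$ is ramified over at most one prime divisor $R$, and then $R\sim-K_V$.

*Proof.* Let $R_i\sim-n_iK_V$ be the prime divisors over which $\rho$ ramifies, with indices $e_i$. Put
$$\Delta_0=\sum\Bigl(1-\frac1{e_i}\Bigr)R_i,\qquad c=\sum\Bigl(1-\frac1{e_i}\Bigr)n_i .$$
Suppose $c\ge1$ and put $\Delta=\frac1c\Delta_0\sim_{\mathbb Q}-K_V$. A multiple $l\Delta$ is an integral effective divisor $\sim-lK_V$, so $(V,\Delta)$ is canonical by divisorial canonicity. By Hurwitz $K_{V'}=\rho^*(K_V+\Delta_0)$, so
$$K_{V'}+\Delta'=\rho^*(K_V+\Delta)\sim_{\mathbb Q}0,\qquad \Delta'=-\Bigl(1-\frac1c\Bigr)\rho^*\Delta_0\le0 .$$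
For $E'$ exceptional over $V'$, above $E$ with index $r$, (1) gives $a(E',V',\Delta')=r(a(E,V,\Delta)+1)-1\ge0$. On a resolution $f:\tilde X\to V'$ we get
$$K_{\tilde X}\sim_{\mathbb Q}-f_*^{-1}\Delta'+\sum a(E',V',\Delta')E'\ge0 .$$
But $\tilde X$ is rationally connected, being birational to $X$. So a free rational curve $C$, with $K_{\tilde X}\cdot C<0$, passes through a general point, in particular through a point outside the support of the effective divisor on the right. Then $K_{\tilde X}\cdot C\ge0$, a contradiction. Hence $c<1$. Each $R_i$ contributes at least $n_i/2$ to $c$, so there is at most one $R_i$, and $n_i=1$. $\square$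

**Proposition 3.** $G$ is perfect.

*Proof.* Otherwise $G$ has a normal subgroup $K$ of prime index $p$. The cover of $V$ corresponding to $\mathbb C(X)^K$ is rationally connected, being dominated by $X$, and Proposition 2 applies to it. It is cyclic of degree $p$, so by Kummer theory it is given by $f^{1/p}$ with $f\in\mathbb C(V)$, and it is ramified exactly along the components of $\operatorname{div}f$ with multiplicity prime to $p$. By Proposition 2 either $\operatorname{div}f=\alpha R+pM$ with $R\sim-K_V$ and $p\nmid\alpha$, or $\operatorname{div}f=pM$. In the first case $\alpha R\sim-pM$ in $\operatorname{Cl}V=\mathbb ZK_V$, so $p\mid\alpha$, a contradiction. In the second case $pM\sim0$, and $\operatorname{Cl}V$ is torsion-free, so $M=\operatorname{div}h$. Then $f/h^p$ has no zeros or poles on the normal projective $V$, so $f$ is a constant times a $p$-th power and the cover is trivial, a contradiction. $\square$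

This is the "only if" half of Theorem B. The "if" half is Theorem A. Both arguments of this section stop at perfect groups. These are exactly the groups without nontrivial characters, and characters caused two of the three defects in Section 1. So we try to build counterexamples as quotients $X/G$ with $G$ perfect and all fixed loci very small.

## 5. Invariants of the regular representation and the complete intersection

Let $G\ne1$ be finite and perfect, and put
$$k=|G|,\qquad U=\mathbb C[G],\qquad d=2k(k+3),\qquad n=k(d-1),\qquad N=n+k=kd,$$
where $U$ is the regular representation. A nontrivial finite perfect group has a non-abelian simple quotient, so $k\ge60$. For $G=A_5$ the numbers are $k=60$, $d=7560$, $n=453540$, $N=453600$.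

The plan is to let $G$ act on a projective space through $U$ only, and to choose $k$ invariant equations so that the points where only $U$-coordinates survive (the points $x=0$ of Section 1) are absent.

**Step 1: invariants without common zeros.** For $0\ne u\in U$ choose a linear form $\ell$ on $U$ non-vanishing on the finite orbit $Gu$. Then $\bigl(\prod_gg\ell\bigr)^{d/k}$ is an invariant of degree $d$ (note $k\mid d$), and it does not vanish at $u$. So the invariants of degree $d$ have no common zero on $\mathbb P(U)=\mathbb P^{k-1}$. Each general one lowers the dimension of the common zero set by one, so $k$ general ones $F_1,\dots,F_k\in\mathbb C[U]^G_d$ have no common zero in $U\setminus0$. Fix them.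

**Step 2: the equations.** Let $x=(x_0,\dots,x_n)$, let $\varphi_1,\dots,\varphi_k\in\mathbb C[x]_d$ be general, and set
$$f_i=F_i(u)-\varphi_i(x),\qquad X=\{f_1=\dots=f_k=0\}\subset\mathbb P(\mathbb C^{n+1}\oplus U)=\mathbb P^N .$$
$G$ acts on $U$ and trivially on $x$; it preserves $X$. We have
$$X\cap\{x=0\}=\{x=0,\ F_1(u)=\dots=F_k(u)=0\}=\emptyset.\tag{2}$$

**Lemma 4.** For general $\varphi$, $X$ is a smooth irreducible complete intersection of dimension $n$.

*Proof.* On $\mathbb P^N\setminus\{x=0\}$ the linear systems $\langle F_i,\mathbb C[x]_d\rangle$ are base point free, because the $x_j^d$ have no common zero there. The $f_i$ are, up to scalars, general members of them. By Bertini $X\setminus\{x=0\}$ is smooth of dimension $n$, and by (2) this is all of $X$. A complete intersection of positive dimension is connected, so $X$ is irreducible. $\square$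

The second generality condition will be the input for the multiplicity estimates. For a standard chart $x_a=1$ of $\mathbb P^n$ and a point $p$ in it, write
$$\varphi_i(p+z)=\sum_e\varphi_{i,e}(z),\qquad z\in\mathbb C^n,$$
with $\varphi_{i,e}$ homogeneous of degree $e$. Put $e_0=n-1-k$ and $s=k(d-4)$.

**Lemma 5.** For general $\varphi$ the following holds. For all $a$, all $p$ and every linear subspace $\Pi_0\subset\mathbb C^n$ of dimension $e_0$, the $s$ forms $\varphi_{i,e}|_{\Pi_0}$ $(1\le i\le k,\ 2\le e\le d-3)$ have common zero set of codimension exactly $s$ in $\Pi_0$.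

*Proof.* We count, for fixed $(a,p,\Pi_0)$, how many conditions a bad $\varphi$ satisfies, and compare with the number of parameters.

For fixed $(a,p,\Pi_0)$ the linear map $(\varphi_i)\mapsto(\varphi_{i,e}|_{\Pi_0})$ is onto $\prod_{i,e}\operatorname{Sym}^e\Pi_0^\vee$, since the Taylor coefficients at $p$ of a polynomial of degree $\le d$ are arbitrary. Order the forms by degree as $g_1,\dots,g_s$; then $\deg g_l=e_l=\lceil l/k\rceil+1$. A tuple is bad if and only if for some $l$ the zero set of $g_1,\dots,g_{l-1}$ in $\mathbb P(\Pi_0)$ has pure codimension $l-1$ and $g_l$ vanishes on one of its finitely many components $C$ (take the first $l$ where the codimension fails to go up). Here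
$$\dim C=(e_0-1)-(l-1)=e_0-l=:\delta_l\ \ge\ e_0-s=(kd-2k-1)-(kd-4k)=2k-1 .$$
Choose $\delta_l+1$ linear forms without common zeros on $C$. They define a finite surjection $C\to\mathbb P^{\delta_l}$, so no nonzero polynomial in them vanishes on $C$. The polynomials of degree $e_l$ in them form a space of dimension $\binom{e_l+\delta_l}{e_l}$ that injects under restriction to $C$. So vanishing on $C$ imposes at least $\binom{e_l+\delta_l}{e_l}$ conditions on $g_l$. Now
$$e_l+\delta_l\ge1+e_0-l\Bigl(1-\frac1k\Bigr)\ge1+e_0-s\Bigl(1-\frac1k\Bigr)=(kd-2k)-(k-1)(d-4)=d+2k-4\ge d .$$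
As $e_l\ge2$ and $\delta_l\ge2$, we get $\binom{e_l+\delta_l}{e_l}\ge\binom{e_l+\delta_l}{2}\ge\binom d2$. So bad tuples have codimension at least $\binom d2$.

The parameters $(p,\Pi_0)$ form a family of dimension
$$n+(k+1)(n-k-1)<(k+2)n=(k+2)k(d-1)<\frac{d(d-1)}2=\binom d2,$$
because $d=2k(k+3)>2k(k+2)$, and $a$ takes finitely many values. So the bad $\varphi$ lie in a proper closed subset. $\square$

From now on $\varphi$ is fixed such that Lemmas 4 and 5 hold. Let $H=\mathcal O_X(1)$. By adjunction $K_X=\mathcal O_X(kd-N-1)=-H$, and by Lefschetz $\operatorname{Pic}X=\mathbb ZH=\mathbb ZK_X$. So $X$ is a smooth Fano variety, hence rationally connected (Campana; Kollár–Miyaoka–Mori).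

## 6. The quotient is a primitive Fano variety

Let $\pi:X\to V=X/G$. $V$ is normal and projective. We show that the three defects of Section 1 are absent.

**Lemma 6.** Let $1\ne g\in G$ have order $r$. Then $X^g$ is smooth, and at each of its points
$$\operatorname{codim}X^g=k\Bigl(1-\frac1r\Bigr)\ge r+2.\tag{3}$$
For every $P\in X$ the stabilizer $G_P$ acts on $T_PX$ with determinant $1$.

*Proof.* If $(x:u)\in X$ is fixed by $g$, then $(x,gu)=\lambda(x,u)$, and $x\ne0$ by (2), so $\lambda=1$ and $gu=u$. Hence $X^g=X\cap\{u\in U^g\}$. Let $P\in X$, and use a chart $x_a=1$ containing $P$. There the action is linear and the $f_i$ are $G$-invariant, so the differentials $df_i$ identify the normal space of $X$ at $P$ with the trivial $G_P$-module $\mathbb C^k$. As $G_P$-modules,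
$$T_PX\oplus\mathbb C^k_{\rm triv}\cong\mathbb C^n_{\rm triv}\oplus U.\tag{4}$$
The fixed locus of an automorphism of finite order of a smooth variety is smooth with tangent space $(T_PX)^g$. By (4) its codimension is $k-\dim U^g$. Restricted to $\langle g\rangle$, $U$ is the sum of $k/r$ copies of the regular representation of $\langle g\rangle$, so $\dim U^g=k/r$. The determinant of $G_P$ on $T_PX$ equals that on $U$ by (4), and $\det(\cdot|_U)$ is a character of the perfect group $G$, hence trivial.

For the inequality in (3): a perfect group has no proper subgroup of index $\le4$, because the transitive action on the cosets would give a nontrivial quotient inside the solvable group $S_4$. Now $\langle g\rangle\ne G$, since $G$ is perfect and nontrivial. So $r\le k/5$, and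
$$k\Bigl(1-\frac1r\Bigr)\ge\frac k2\ge\frac k5+2\ge r+2,$$
where the middle inequality is $3k/10\ge2$. $\square$

For $G=A_5$ the orders $r=2,3,5$ give codimensions $30,40,48$, against $r+2=4,5,7$.

In particular $G$ acts faithfully, and $\pi$ is étale in codimension 1 and Galois with group $G$.

**Proposition 7.** $V$ is a factorial terminal Fano variety with $\operatorname{Pic}V=\mathbb ZK_V$.

*Proof.*

**Step 1: the class group.** We want $\operatorname{Cl}V=\mathbb ZK_V$, and the point is that $G$ has no characters. Let $V^\circ\subset V$ be the complement of the image of $\bigcup_{g\ne1}X^g$ and $X^\circ=\pi^{-1}(V^\circ)$. The complements have codimension $\ge2$, $G$ acts freely on $X^\circ$, so $X^\circ\to V^\circ$ is étale and $V^\circ$ is smooth. Hence $\operatorname{Cl}V=\operatorname{Pic}V^\circ$, $\operatorname{Pic}X^\circ=\mathbb ZK_X$ and $\pi^*K_{V^\circ}=K_{X^\circ}$. Let $\mathcal L$ be a line bundle on $V^\circ$ with $\pi^*\mathcal L$ trivial, and $\tau$ a nowhere vanishing section of $\pi^*\mathcal L$. Since $\mathcal O^*(X^\circ)=\mathbb C^*$, we have $g\tau=c(g)\tau$ with $c\in\operatorname{Hom}(G,\mathbb C^*)=0$. So $\tau$ is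 invariant and descends to a trivialization of $\mathcal L$. (In other words the kernel of $\operatorname{Pic}V^\circ\to\operatorname{Pic}X^\circ$ is $H^1(G,\mathcal O^*(X^\circ))=0$.) Hence $\operatorname{Cl}V$ embeds in $\mathbb ZK_X$ with $K_V\mapsto K_X$, and $\operatorname{Cl}V=\mathbb ZK_V$.

**Step 2: $K_V$ is Cartier.** Here the determinants enter. Let $P\in X$ and let $\mathcal A$ be a $G$-invariant affine neighbourhood of the orbit $GP$. By Lemma 6 $G_P$ acts trivially on the fibre $\omega_X|_P$. So a generator $w$ of $\omega_X|_P$ extends to a well-defined $G$-invariant collection of generators $gw\in\omega_X|_{gP}$. As $\mathcal A$ is affine, there is a section of $\omega_X$ on $\mathcal A$ with these values on $GP$. Averaging it over $G$ does not change these values, and gives a $G$-invariant section $\tau$ that generates $\omega_X$ near $GP$. As $\pi$ is étale in codimension 1 and both sheaves are reflexive, $\omega_V=(\pi_*\omega_X)^G$. An invariant section of $\omega_X$ near $GP$ is $h\tau$ with $h$ an invariant function, so $\tau$ generates $\omega_V$ near $\pi(P)$.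

By Steps 1 and 2 every Weil divisor on $V$ is Cartier: $V$ is factorial with $\operatorname{Pic}V=\mathbb ZK_V$. As $\pi^*(-K_V)=H$ is ample and $\pi$ is finite, $-K_V$ is ample.

**Step 3: valuations.** We fix notation used again in Section 9. Let $E$ be an exceptional prime divisor over $V$, $E'$ a prime divisor over $X$ above $E$, $\nu=\operatorname{ord}_{E'}$, $W$ the centre of $E'$ on $X$, and $r$ the ramification index. Since $K_X=\pi^*K_V$, (1) reads
$$A_X(E')=r\,A_V(E),\qquad\nu(\pi^*D)=r\operatorname{ord}_ED.\tag{5}$$
In residue characteristic $0$ the inertia group of $\nu$ is cyclic of order $r$; let $g$ generate it. Then $g$ fixes $\nu$, so $gW=W$, and $g$ acts trivially on the residue field of $\nu$, hence on its subfield $\mathbb C(W)$. So if $r\ge2$, then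
$$W\subset X^g,\qquad\operatorname{ord}g=r.\tag{6}$$
In all cases $\operatorname{codim}W\ge2$, because $\pi(W)$ is the centre of $E$ and $\pi$ is finite.

**Step 4: terminality.** As $X$ is smooth, $A_X(E')\ge\operatorname{codim}W$. If $r=1$, then $A_V(E)=A_X(E')\ge2$. If $r\ge2$, then $A_X(E')\ge r+2$ by (6) and (3), so $A_V(E)\ge(r+2)/r>1$. In both cases $a(E)>0$. $\square$

## 7. Multiplicities of divisors on $X$: tensors, linear sections, hypertangent systems

To decide divisorial canonicity of $V$ we must bound $\nu(\pi^*D)$. This section collects the bounds on multiplicities of divisors $D\in|mH|$ on $X$. The first bound handles large subvarieties.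

**Lemma 8.** If $W\subset X$ is an irreducible closed subset with $\dim W\ge k+1$ and $D\in|mH|$, then $\operatorname{mult}_WD\le m$.

*Proof.* Let $\mu=\operatorname{mult}_WD$ and suppose $\mu>m$. The section of $\mathcal O_X(m)$ defining $D$ vanishes to order $\ge\mu$ at all points of $W$. So its image in the bundle of $(\mu-1)$-st order principal parts vanishes on the reduced variety $W$, and its $\mu$-th order derivatives restricted to $W$ transform as a tensor: they give a section $\sigma$ of $\operatorname{Sym}^\mu(\Omega_X|_W)(m)$. It is nonzero, as the order is exactly $\mu$ at the generic point of $W$.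

We pair $\sigma$ with constant vectors. For $y\in\mathbb C^{N+1}$ let
$$W_y=\Bigl\{x\in W:\ \sum_jy_j\,\partial_jf_i(x)=0,\ 1\le i\le k\Bigr\}.$$
All its components have dimension $\ge\dim W-k\ge1$. By the Euler sequence $y$ defines a section of $T_{\mathbb P^N}(-1)$, and over $(W_y)_{\rm red}$ this is a section of $T_X(-1)$. Pairing its $\mu$-th power with $\sigma$ gives a section of $\mathcal O(m-\mu)$ on $(W_y)_{\rm red}$. It vanishes, since $m-\mu<0$ and all components have positive dimension. But take $x$ with $\sigma_x\ne0$. The form $\sigma_x$ is nonzero on some vector of $T_xX$. That vector lifts to some $y\in\mathbb C^{N+1}$, and $x\in W_y$ since the vector is tangent to $X$. The pairing is then nonzero at $x$, a contradiction. $\square$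

**Lemma 9.** Let $L\subset\mathbb P^N$ be a linear subspace of codimension $k+1$. Then $X\cap L$ is an irreducible reduced complete intersection in $L$ of dimension $n-1-k$ and degree $d^k$.

*Proof.* We bound the singular points of $X\cap L$. For a linear form $h\ne0$ let $X_h\subset X$ be the closed set of points $x$ where $h=\sum\lambda_i\,df_i(x)$ for some $\lambda_i$. As $X$ is smooth, the $df_i$ are independent at all points of $X$, so on $X_h$ the $\lambda_i$ are unique and are sections of $\mathcal O(1-d)$. If $X_h$ contained a curve, all $\lambda_i$ would vanish on it, so $h=0$. Hence $X_h$ is finite.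

At a point $x$ where the scheme $X\cap L$ is not smooth of dimension $n-1-k$, the $k+1$ linear forms defining $L$ and the $k$ forms $df_i(x)$ are dependent. Since the $df_i$ are independent, $x\in X_h$ for some nonzero $h$ vanishing on $L$. These $h$ form a $\mathbb P^k$ and each $X_h$ is finite, so such points form a set of dimension $\le k$. All components of $X\cap L$ have dimension $\ge n-1-k>k+2$. Hence each component is generically smooth of dimension $n-1-k$, and $X\cap L$ is a complete intersection whose singular locus has codimension $\ge2$. Being Cohen–Macaulay and regular in codimension 1, it is normal. A positive-dimensional complete intersection in projective space is connected, so $X\cap L$ is integral. Its degree is $d^k$. $\square$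

The next lemma is the hardest estimate. Its mechanism is visible on one hypersurface $f=q_1+q_2+\dots+q_d$ in affine coordinates at a point. On $\{f=0\}$ the linear form $q_1=-(q_2+\dots)$ vanishes to order 2, the quadric $q_1+q_2=-(q_3+\dots)$ to order 3, and so on. Intersecting a subvariety with a hypersurface of degree $j$ that vanishes to order $j+1$ raises the ratio multiplicity/degree by the factor $\frac{j+1}j$. If this can be done often enough, the multiplicity exceeds the degree, which is impossible.

**Lemma 10.** Let $x\in X$, let $D\in|mH|$ be a prime divisor, $X^+\to X$ the blow up of $x$, $\mathcal E\cong\mathbb P^{n-1}$ its exceptional divisor, $D^+$ the strict transform. Then for every hyperplane $B\subset\mathcal E$,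
$$\operatorname{mult}_xD+\operatorname{mult}_BD^+\le2m.\tag{7}$$

*Proof.* Assume that $>$ holds.

**Step 1: restrict to the hyperplane section tangent to $B$.** The aim is to turn (7) into a statement about a single multiplicity. Write $x=(p:u_0)$. Since $p\ne0$ by (2), we may use a chart $x_a=1$ with affine coordinates $(z,v)\in\mathbb C^n\oplus U$ centred at $x$. Then $f_i=q_{i,1}+\dots+q_{i,d}$ with $q_{i,e}$ homogeneous of degree $e$, and
$$q_{i,e}(z,0)=-\varphi_{i,e}(z)\quad\text{for }e\ge1,\tag{8}$$
because $f_i(p+z,u_0)=F_i(u_0)-\varphi_i(p+z)$. Let $\ell$ be a linear form in $(z,v)$ with $\ell|_{T_xX}$ defining $B$, and let $R=X\cap\overline{\{\ell=0\}}\in|H|$. It is prime, as $\operatorname{Pic}X=\mathbb ZH$. It is smooth at $x$, with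
$$\Pi:=T_xR=\{q_{1,1}=\dots=q_{k,1}=\ell=0\},\qquad\dim\Pi=n-1 .$$
Since $\operatorname{mult}_xR+\operatorname{mult}_BR^+=2$, we have $D\ne R$. The strict transform $R^+$ is the blow up of $R$ at $x$, with exceptional divisor $\mathcal E\cap R^+=B$. The pullback of $D|_R$ to $R^+$ is $D^+|_{R^+}+(\operatorname{mult}_xD)B$, and $D^+|_{R^+}$ contains the divisor $B\subset R^+$ with multiplicity $\ge\operatorname{mult}_BD^+$. The multiplicity at $x$ of a divisor on $R$ is the coefficient of $B$ in its pullback, so
$$\operatorname{mult}_x(D|_R)\ge\operatorname{mult}_xD+\operatorname{mult}_BD^+>2m,\qquad\deg D|_R=m\,d^k .$$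
For an irreducible $Y\ni x$ put $\rho(Y)=d^k\operatorname{mult}_xY/\deg Y$. Then $\rho(Y)\le d^k$, as the multiplicity never exceeds the degree. Multiplicity and degree are additive over the components of $D|_R$, so some component $Y_1\ni x$ has $\rho(Y_1)>2$.

**Step 2: regularity on $\Pi$.** We transfer Lemma 5 to the forms $q_{i,e}|_\Pi$. The subspace $\Pi$ has codimension $k+1$ in $\mathbb C^n\oplus U$, so $\Pi\cap\{v=0\}$ has dimension $\ge n-1-k$ and contains a subspace $\Pi_0\subset\mathbb C^n$ of dimension $e_0$. By (8) and Lemma 5 the forms $q_{i,e}|_{\Pi_0}$, $2\le e\le d-3$, have zero set of codimension $s$. The codimension of the zero cone of homogeneous forms does not increase under restriction to a linear subspace. So the $s$ forms $q_{i,e}|_\Pi$ have zero set of codimension $s$ in $\Pi$, i.e. they form a regular sequence. The same is then true of any subset of them. Put $J=d-4$. For $j\le J$ the set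
$$\{q_{i,e}|_\Pi=0:\ 1\le i\le k,\ 2\le e\le j+1\}\tag{9}$$
has codimension $jk$ in $\Pi$.

**Step 3: hypertangent systems.** Put $f_{i,[l]}=q_{i,1}+\dots+q_{i,l}$. On $R$ we have $f_{i,[l]}=-(q_{i,l+1}+\dots+q_{i,d})$, which lies in $\mathfrak m_x^{l+1}$ with degree $l+1$ part $-q_{i,l+1}|_\Pi$. Let $\Lambda_j$ be the linear system of forms of degree $j$ on $\mathbb P^N$ spanned by the (homogenized) $f_{i,[l]}M$, $1\le l\le j$, $1\le i\le k$, $M$ homogeneous of degree $j-l$ in $(z,v)$. Restricted to $R$, its members lie in $\mathfrak m_x^{j+1}$. In the chart its base set is $\bigcap_{i,\,l\le j}\{f_{i,[l]}=0\}$: for $l<j$ the $M$ vanish simultaneously only at $x$, where all $f_{i,[l]}$ vanish too. The tangent cone at $x$ of $R\cap\operatorname{Bs}\Lambda_j$ lies in the set (9). A germ and its tangent cone have the same dimension, so every component of $R\cap\operatorname{Bs}\Lambda_j$ through $x$ has codimension $\ge jk$ in $R$, for $j\le J$. This gives the following rule.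

*If $Y\subset R$ is irreducible of positive dimension, $x\in Y$, and $Y\not\subset\operatorname{Bs}\Lambda_j$ (automatic if $\operatorname{codim}_RY<jk$ and $j\le J$), then there is an irreducible $Y'\ni x$ with $\operatorname{codim}_RY'=\operatorname{codim}_RY+1$ and $\rho(Y')\ge\frac{j+1}j\rho(Y)$.*

Indeed, for general $T\in\Lambda_j$ the cycle $Y\cdot T$ has degree $j\deg Y$ and multiplicity $\ge(j+1)\operatorname{mult}_xY$ at $x$, since the local equation of $T$ on $Y$ lies in $\mathfrak m_x^{j+1}$. Some component $Y'\ni x$ of this cycle has at least the average ratio.

**Step 4: the direct chain falls short.** Starting from $Y_1$ with $\rho(Y_1)>2$, use $\Lambda_1$ for $k-1$ steps and then each $\Lambda_j$, $2\le j\le J$, for $k$ steps. In codimension $Jk$ this gives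
$$\rho>2\cdot2^{k-1}\prod_{j=2}^{J}\Bigl(\frac{j+1}j\Bigr)^k=(J+1)^k=(d-3)^k,$$
which is slightly less than $d^k$, so there is no contradiction. We need one more step with the strong factor $2$ of $\Lambda_1$ in place of a factor $\frac32$ of $\Lambda_2$. In codimension $k$ that step is blocked only by the base set of $\Lambda_1$, which we now examine.

**Step 5: the base set of $\Lambda_1$.** Let
$$Z=R\cap\operatorname{Bs}\Lambda_1=X\cap\overline\Pi,$$
with $\overline\Pi\cong\mathbb P^{n-1}$ the closure of $x+\Pi$, a linear subspace of codimension $k+1$ in $\mathbb P^N$. By Lemma 9, $Z$ is integral, of codimension $k$ in $R$ and degree $d^k$. In $\overline\Pi$ near $x$ it is given by equations with leading forms $q_{1,2}|_\Pi,\dots,q_{k,2}|_\Pi$, a regular sequence by Step 2. So $\operatorname{mult}_xZ=2^k$, i.e. $\rho(Z)=2^k$.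

**Step 6: the improved chain.** Starting from $Y_1$ use $\Lambda_1$ for codimensions $1,\dots,k-1$. This gives $Y_k$ of codimension $k$ with $\rho(Y_k)>2^k$. So $Y_k\ne Z$. As $Z$ is irreducible of the same dimension, $Y_k\not\subset Z=R\cap\operatorname{Bs}\Lambda_1$, and $\Lambda_1$ can be used once more: $\rho(Y_{k+1})>2^{k+1}$. Then use $\Lambda_2$ for codimensions $k+1,\dots,2k-1$ ($k-1$ times), and for $j=3,\dots,J$ use $\Lambda_j$ for codimensions $(j-1)k,\dots,jk-1$ ($k$ times). Since $Jk=k(d-4)<n-1=\dim R$, all these varieties have positive dimension, and we reach $Y_{Jk}$ with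
$$\rho(Y_{Jk})>2^{k+1}\Bigl(\frac32\Bigr)^{k-1}\prod_{j=3}^J\Bigl(\frac{j+1}j\Bigr)^k=2^{k+1}\Bigl(\frac32\Bigr)^{k-1}\Bigl(\frac{J+1}3\Bigr)^k=\frac43(J+1)^k=\frac43(d-3)^k .$$
By Bernoulli's inequality $(d-3)^k\ge(1-\frac{3k}d)d^k$, and $d=2k(k+3)\ge12k$, so the right side is at least $\frac43\cdot\frac34\,d^k=d^k$. This contradicts $\rho\le d^k$. $\square$

## 8. Cutting down to a surface through the fixed locus

By (5), canonicity of $(V,\frac1mD)$ at $E$ means $\nu(\pi^*D)\le m(A_X(E')-r)$. So on $X$ we need log discrepancies that exceed $\nu(\frac1m\pi^*D)$ by the ramification index $r$, and not just by 1. If one knew only $\nu(\pi^*D)\le m(A_X(E')-1)$, then (5) would give only $\operatorname{ord}_ED\le m(a(E)+1-\frac1r)$, which is too weak for $r\ge2$. The extra $r-1$ will come from the hypersurfaces used to cut $X$ down to a surface. We let $r$ of them contain the fixed locus, and the inequality $\operatorname{codim}X^g\ge r+2$ ensures that the resulting surface is still in general position at $x$.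

**Lemma 11.** Let $D\in|mH|$ be prime, $\Delta=\frac1mD$, $E'$ a prime divisor over $X$ with centre $W$, $\nu=\operatorname{ord}_{E'}$, $r\ge1$. Let $\Sigma\supset W$ be an irreducible closed subset, smooth at some closed point $x\in W$, with $\operatorname{codim}\Sigma\ge r+2$. Then $A_X(E')\ge\nu(\Delta)+r$.

*Proof.* Assume $A_X(E')<\nu(\Delta)+r$. Note $r\le n-2$.

**Step 1: the surface.** We produce a smooth surface germ $S\ni x$ on which $\Delta$ is not lc. Let $M\gg0$ be such that $I_\Sigma(M)$ and $\mathfrak m_x(M)$ are globally generated. Let $H_1,\dots,H_r$ be general members of $|MH\otimes I_\Sigma|$ and $H_{r+1},\dots,H_{n-2}$ general members of $|MH\otimes\mathfrak m_x|$. The differentials of $H_1,\dots,H_r$ at $x$ are general elements of the conormal space $(T_x\Sigma)^\perp$, of dimension $\ge r+2$, and those of the other $H_i$ are general elements of $T_x^\vee X$. Hence they are independent, and near $x$ all intersections $H_1\cap\dots\cap H_j$ are smooth of codimension $j$. Moreover, near $x$ no component of $D\cap H_1\cap\dots\cap H_j$ lies in $H_{j+1}$: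

* for $j<r$ this set has pure codimension $j+1\le r<\operatorname{codim}\Sigma$, and $\operatorname{Bs}|MH\otimes I_\Sigma|=\Sigma$;
* for $r\le j\le n-3$ it has pure positive dimension, and $\operatorname{Bs}|MH\otimes\mathfrak m_x|=\{x\}$.

Let $S=\bigcap H_i$, a smooth surface germ at $x$. Since $W\subset\Sigma\subset H_i$, we have $\nu(H_i)\ge1$ for $i\le r$, so
$$A_X(E')-\nu(\Delta)-\sum\nu(H_i)<0 .$$
So $(X,\Delta+\sum H_i)$ is not lc at $x\in W$. Suppose $(S,\Delta_S)$ with $\Delta_S=\Delta|_S$ were lc at $x$. Apply Fact 3 successively to $H_1\cap\dots\cap H_{j}\subset H_1\cap\dots\cap H_{j-1}$ for $j=n-2,\dots,1$, with $B$ the restriction of $\Delta+H_{j+1}+\dots+H_{n-2}$; the hypothesis $S\not\subset\operatorname{Supp}B$ of that fact holds by the above. The result would be that $(X,\Delta+\sum H_i)$ is lc at $x$. So $(S,\Delta_S)$ is not lc at $x$.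

**Step 2: the tangent plane is general.** We show that $L=\mathbb P(T_xS)$ is a general line of $\mathcal E=\mathbb P(T_xX)$ (notation of Lemma 10). By construction $T_xS$ is a general 2-plane in a general codimension-$r$ subspace $Q\supset T_x\Sigma$. For any 2-plane $P$, the space $P+T_x\Sigma$ has codimension $\ge(r+2)-2=r$, so $P\subset Q$ for some such $Q$. Thus the irreducible variety of pairs $P\subset Q$ maps onto the Grassmannian of 2-planes, and a general pair gives a general 2-plane of $T_xX$.

**Step 3: blow up $x$.** Put $\mu=\operatorname{mult}_xD$ and $\bar\mu=\mu/m$. By Lemma 10, $\mu\le2m$. Let $S^+\subset X^+$ be the blow up of $S$ at $x$, with exceptional curve $L=S^+\cap\mathcal E$. As $L$ is general, $L\not\subset D^+$. So $\operatorname{mult}_x\Delta_S=\bar\mu$, and the strict transform of $\Delta_S$ is $\Delta_S^+=\frac1mD^+|_{S^+}$. By Fact 2 and Step 1, $\bar\mu>1$. The crepant pullback of $(S,\Delta_S)$ is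
$$(S^+,\ \Delta_S^++(\bar\mu-1)L),\qquad0<\bar\mu-1\le1 .$$
It is not lc at some point $b\in L$. Indeed, let $F$ have negative log discrepancy and centre on $S$ through $x$. Then $F\ne L$, as $L$ has log discrepancy $2-\bar\mu\ge0$. So $F$ is either a curve on $S$ through $x$, whose strict transform meets $L$, or it has a point of $L$ as centre on $S^+$. At this point $b$ two things hold.

* The pair $(S^+,\Delta_S^++L)$ has a larger boundary, so it is not lc at $b$. By Fact 3, $(L,\Delta_S^+|_L)$ is not lc at $b$. That is,
$$\text{the divisor }(D^+|_{\mathcal E})|_L\text{ has multiplicity}>m\text{ at }b.\tag{10}$$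
* By Fact 2,
$$\operatorname{mult}_b\Delta_S^++(\bar\mu-1)>1.\tag{11}$$

**Step 4: $b$ is a general point of a hyperplane.** $D^+|_{\mathcal E}$ is a hypersurface of degree $\mu\le2m$ in $\mathcal E$. A general line $L$ meets its support transversally at smooth points, so by (10) $b$ lies on a component of multiplicity $>m$ in $D^+|_{\mathcal E}$. Since the total degree is $\le2m$, such a component is unique and of degree 1, i.e. a hyperplane $B$. So $b=L\cap B$, and as $L$ is general, $b$ is a general point of $B$.

**Step 5: compute the multiplicity at $b$.** Let $\beta=\operatorname{mult}_BD^+$. Take local coordinates $(y_1,y_2,t_1,\dots,t_{n-2})$ on $X^+$ with $B=\{y_1=y_2=0\}$. The equation of $D^+$ lies in $(y_1,y_2)^\beta$, so it is $\sum_{i+j=\beta}a_{ij}(y,t)y_1^iy_2^j$ with not all $a_{ij}$ vanishing on $B$. As $b$ is general in $B$, the form $\sum a_{ij}(b)y_1^iy_2^j$ is nonzero and is the leading form at $b$. Now $T_bS^+\cap T_b\mathcal E=T_bL$ and $T_bL\cap T_bB=0$. As $T_bB\subset T_b\mathcal E$, it follows that $T_bS^+\cap T_bB=0$. So $y_1,y_2$ restrict to local coordinates of $S^+$ at $b$, and $\operatorname{mult}_b(D^+|_{S^+})=\beta$.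 Then (11) reads $\frac\beta m+\frac\mu m-1>1$, i.e. $\mu+\beta>2m$, contradicting Lemma 10. $\square$

## 9. Divisorial canonicity of $V$

**Proposition 12.** $V$ is divisorially canonical.

*Proof.* Let $D\sim-mK_V$ be effective, $E$ exceptional over $V$, and $E',\nu,r,g,W$ as in Step 3 of the proof of Proposition 7. Let $D'=\pi^*D\sim mH$. By (5), $a(E)=(A_X(E')-r)/r$ and $\operatorname{ord}_ED=\nu(D')/r$. So the inequality $\operatorname{ord}_ED\le m\,a(E)$ is equivalent to
$$\nu(D')\le m\,(A_X(E')-r).\tag{12}$$
Write $D'=\sum a_iD_i$ with $D_i$ prime, $D_i\in|m_iH|$, $\sum a_im_i=m$. Both sides of (12) are additive, so it suffices to prove (12) for each $(D_i,m_i)$. Thus let $D'\in|mH|$ be prime.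

* If $r\ge2$, then $W\subset X^g$ by (6). Apply Lemma 11 with $\Sigma$ the component of the smooth variety $X^g$ containing $W$; by (3), $\operatorname{codim}\Sigma\ge r+2$.
* If $r=1$ and $\operatorname{codim}W\ge3$, apply Lemma 11 with $\Sigma=W$ and $x$ a smooth point of $W$.
* If $r=1$ and $\operatorname{codim}W=2$, then $\dim W=n-2\ge k+1$, so $\operatorname{mult}_W\frac1mD'\le1$ by Lemma 8. Fact 2 at the generic point of $W$ gives $A_X(E')\ge\nu(\frac1mD')+1$.

In each case this is (12). $\square$

## 10. Curves on $V$: conditions $(\star2)$ and $(\star1)$

We produce curves on $V$ as images of curves on $X$. Given closed $Y\subset V$ of codimension $\ge2$, enlarge it so that $Y\supset\pi\bigl(\bigcup_{g\ne1}X^g\bigr)\supset\operatorname{Sing}V$, and set $Y'=\pi^{-1}(Y)$, a $G$-invariant set of codimension $\ge2$. Let $C\subset X$ be a smooth projective curve with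
$$C\cap Y'=\emptyset,\qquad C\cap gC=\emptyset\ \text{ for all }g\ne1.\tag{13}$$
Then $\pi|_C$ is injective, and unramified since $\pi$ is étale along $C$. So $N=\pi(C)\cong C$ is a non-singular curve with $N\cap Y=\emptyset$, and $N\cdot(-K_V)=C\cdot H$ by the projection formula.

**Proposition 13.** $V$ satisfies $(\star2)$.

*Proof.* We need a smooth rational $C$ with (13). $X$ carries very free rational curves $h:\mathbb P^1\to X$, i.e. $h^*T_X$ is ample (Kollár, *Rational Curves*, IV.3). For these $H^1(h^*T_X(-2))=0$. So the space of very free $h$ is smooth, and on it evaluation at one point, evaluation at two distinct points, and the 1-jet at a point are submersive. Count dimensions for a general $h$ in a component.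

* $h(\mathbb P^1)\cap Y'=\emptyset$: the condition $h(t)\in Y'$ has codimension $\ge2$, and $t$ is one parameter.
* $h(t_1)\ne g\,h(t_2)$ for all $g\in G$ and $t_1\ne t_2$: equality is $n$ conditions, there are 2 parameters, and $n>2$. For $g=1$ this says that $h$ is injective. If $t_1=t_2=t$ and $g\ne1$, equality would mean $h(t)\in X^g\subset Y'$, which is excluded.
* $h$ is immersive: $dh_t=0$ is $n$ conditions, with one parameter.

So $C=h(\mathbb P^1)$ is smooth, satisfies (13), and $N\cong\mathbb P^1$. $\square$

For $(\star1)$ we need curves whose degree is prime to $p$. The plan is to start from a curve of degree 1 on $X$, which may lie in a bad position, and move it by linkage, which preserves the degree modulo $p$ up to sign.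

**Lemma 14.** $X$ contains a line.

*Proof.* Let $\mathcal S$ be the tautological bundle on $\mathrm{Gr}(2,N+1)$. The $f_i$ define a section of $(\operatorname{Sym}^d\mathcal S^\vee)^{\oplus k}$ whose zeros are the lines in $X$. So it suffices that $c_{\rm top}(\operatorname{Sym}^d\mathcal S^\vee)^k\ne0$. With Chern roots $a,b$ of $\mathcal S^\vee$, $\sigma_1=a+b$, $\sigma_{11}=ab$, we have
$$c_{d+1}(\operatorname{Sym}^d\mathcal S^\vee)=\prod_{l=0}^d(la+(d-l)b)=d^2ab\prod_{0<l<d}(la+(d-l)b),$$
$$(la+(d-l)b)((d-l)a+lb)=l(d-l)\sigma_1^2+(d-2l)^2\sigma_{11}.$$
As $d$ is even, the factors pair up except for the middle one, $l=d/2$, which is $\frac d2\sigma_1$. So $c_{d+1}^k$ is a combination of monomials in $\sigma_1,\sigma_{11}$ with non-negative coefficients, containing $\sigma_{11}^k\sigma_1^{k(d-1)}=\sigma_{11}^k\sigma_1^n$ with positive coefficient. Multiply by $\sigma_1^{n-2}$ to reach the top degree $2(N-1)=2n+2k-2$. A power $\sigma_{11}^j$ is the class of the lines contained in a linear subspace of codimension $j$ (or zero), and $\sigma_1$ is ample, so all monomials contribute $\ge0$. Since $\sigma_{11}^k=[\mathrm{Gr}(2,n+1)]$, of dimension $2n-2$,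 we have $\sigma_{11}^k\sigma_1^{2n-2}>0$. So the class is nonzero. $\square$

**Lemma 15 (linkage).** Let $\Gamma\subset X$ be a smooth irreducible curve and $a\gg0$. Let $\beta:\hat X\to X$ be the blow up of $\Gamma$, $\hat E$ the exceptional divisor, $M=a\beta^*H-\hat E$ (very ample), $\hat C$ the intersection of $n-1$ general members of $|M|$, $C=\beta(\hat C)$. Then:

* (i) $C$ is a smooth irreducible curve, $C\cdot H=a^{n-1}H^n-\Gamma\cdot H$, and $C$ is not contained in a given proper closed subset of $X$.
* (ii) If $\Gamma\not\subset Y'$, then $C\cap Y'=\emptyset$ and $C\cap gC=\emptyset$ for $g\ne1$.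
* (iii) If moreover a reduced divisor $R'$ satisfies $\operatorname{Sing}R'\subset Y'$ and $\Gamma\not\subset R'$, then $C$ meets $R'$ transversally at smooth points of $R'$.

*Proof.*

**Step 1: $\hat C$.** $M$ is very ample for $a\gg0$ because $\mathcal O(-\hat E)$ is $\beta$-very ample. $\hat C$ is smooth by Bertini, and connected because positive-dimensional complete intersections of ample divisors on the irreducible variety $\hat X$ are connected. So it is irreducible. It meets a given proper closed subset of $\hat X$ in a finite set, which gives the last claim of (i).

**Step 2: $\beta|_{\hat C}$ is an embedding.** For $\gamma\in\Gamma$ the fibre $\hat E_\gamma\cong\mathbb P^{n-2}$ is embedded linearly by $M$. A base point free subsystem of $\mathcal O(1)$ on $\mathbb P^{n-2}$ is complete, so $H^0(M)\to H^0(\mathcal O_{\hat E_\gamma}(1))\cong\mathbb C^{n-1}$ is onto. A tuple in $H^0(M)^{n-1}$ therefore gives an $(n-1)\times(n-1)$ matrix $A_\gamma$, and for each $\gamma$ the map from tuples to matrices is onto. Corank $\ge2$ has codimension 4. So the set of pairs ($\gamma$, tuple) with $\operatorname{corank}A_\gamma\ge2$ has codimension $4>\dim\Gamma$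 and does not dominate the space of tuples. Hence for general $\hat C$ every scheme $\hat C\cap\hat E_\gamma$, a linear subspace of $\mathbb P^{n-2}$, is empty or one reduced point. So $\beta|_{\hat C}$ is injective. As $\ker d\beta$ along $\hat E$ is tangent to the fibres $\hat E_\gamma$, it is also unramified. It is a closed embedding, and $C$ is smooth.

**Step 3: the degree.** We have $\beta^*H^2\cdot\hat E=0$, so in the expansion of $\beta^*H\cdot M^{n-1}$ only the extreme terms survive. Also $\beta^*H\cdot\hat E^{n-1}=(-1)^{n-2}H\cdot\Gamma$, because $\hat E$ restricts to $\mathcal O(-1)$ on each fibre $\mathbb P^{n-2}$. Therefore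
$$\beta^*H\cdot M^{n-1}=a^{n-1}H^n+(-1)^{n-1}\beta^*H\cdot\hat E^{n-1}=a^{n-1}H^n-H\cdot\Gamma .$$

**Step 4: avoiding $Y'$.** If $\Gamma\not\subset Y'$, then $\beta^{-1}(Y')$ has codimension $\ge2$: off $\hat E$ this is clear, and the fibres over the finite set $\Gamma\cap Y'$ have dimension $n-2$. So $\hat C$ misses it.

**Step 5: avoiding translates.** For $g\ne1$ consider pairs $(\alpha,\alpha')\in\hat X^2$ with $\beta(\alpha')=g\beta(\alpha)$ and $\beta(\alpha)\notin Y'$. Since $X^g\subset Y'$, we have $\alpha\ne\alpha'$. If $\alpha,\alpha'$ are not both in $\hat E$, one of them determines the other. If both are, then $\beta(\alpha)\in\Gamma\cap g^{-1}\Gamma$ and each fibre contributes $n-2$. So these pairs form a family of dimension $\le\max(n,\,1+2(n-2))=2n-3$. Since $M$ separates points, $\alpha,\alpha'\in\hat C$ imposes $2(n-1)$ independent conditions on the tuple. So for general $\hat C$ there is no such pair in $\hat C$. A point of $C\cap gC$ would give one, because $C\cap Y'=\emptyset$. So $C\cap gC=\emptyset$.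

**Step 6: transversality to $R'$.** If $\Gamma\not\subset R'$, then $\hat C$ misses the fibres over the finite set $\Gamma\cap R'$, which have dimension $n-2$. So $\hat C$ meets $\beta^{-1}(R')$ only outside $\hat E\cup\beta^{-1}(Y')$, where $\beta^{-1}(R')$ is smooth and $\beta$ is an isomorphism. There the intersection is transversal by Bertini. $\square$

**Proposition 16.** $V$ satisfies $(\star1)$.

*Proof.* Let $R\in|-K_V|$ and let $p$ be a prime. $R$ is prime since $\operatorname{Cl}V=\mathbb ZK_V$, so we may enlarge $Y$ by $\operatorname{Sing}R$. The divisor $R'=\pi^*R$ is reduced, as $\pi$ is étale in codimension 1, and $\operatorname{Sing}R'\subset Y'$, as $\pi$ is étale outside $Y'$. By Lemma 14 there is a line $\ell\subset X$. It may lie in $Y'$ or in $R'$, so we link twice.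

Apply Lemma 15 to $\Gamma=\ell$ with $a=a_1$ a large multiple of $p$. Part (i) gives a smooth irreducible curve $C_1\not\subset Y'\cup R'$ with $C_1\cdot H\equiv-1\pmod p$. Apply it to $\Gamma=C_1$ with $a=a_2$ a large multiple of $p$. We obtain $C_2$ with $C_2\cdot H\equiv1\pmod p$, $C_2\cap Y'=\emptyset$, $C_2\cap gC_2=\emptyset$ for $g\ne1$, and $C_2$ transversal to $R'$ at smooth points of $R'$. Then $N=\pi(C_2)$ is non-singular, $N\cap Y=\emptyset$, $N\cdot K_V\equiv-1\pmod p$, and $N$ meets $R$ transversally at non-singular points, since $\pi$ is étale along $C_2$. $\square$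

**Proof of Theorem A.** Propositions 7, 12, 13 and 16 give all the properties of $V$. The extension $\mathbb C(V)=\mathbb C(X)^G\subset\mathbb C(X)$ is Galois with group $G$, and $X$ is rationally connected. $\square$

So the conjecture is false, for instance with $G=A_5$.

**Proof of Theorem B.** If $G\neq1$ is perfect, Theorem A gives the cover. If a cover with group $G$ exists, $G$ is perfect by Proposition 3. $\square$

Thus Theorem 1 extends from abelian groups to all non-perfect groups, and to no others.

## 11. Étale covers of the smooth locus

We now prove Theorem C. Let $V$ be a divisorially canonical primitive Fano variety. We have $\dim V\ge3$: on $\mathbb P^1$ the class $K$ is not a generator, and a terminal surface is smooth, while smooth surfaces with ample $-K$ never have $\operatorname{Pic}=\mathbb ZK$. Since $V$ is terminal, $\operatorname{Sing}V$ has codimension $\ge3$.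

**Step 1: from an étale cover of $V_{\rm reg}$ to a rationally connected cover.** Let $V_{\rm reg}$ have a connected finite étale cover of degree $\ge2$. Take its Galois closure and let $V'$ be the normalization of $V$ in its function field. $V'\to V$ is étale in codimension 1, so $K_{V'}$ is the pullback of $K_V$. Hence $V'$ is klt by [KM, 5.20], and $-K_{V'}$ is ample. By Q. Zhang, J. reine angew. Math. 590 (2006), and Hacon–McKernan, Duke Math. J. 138 (2007), $V'$ is rationally connected. So $V'\to V$ is a rationally connected Galois cover of degree $\ge2$.

For the converse let $X\dashrightarrow V$ be a rational Galois cover with group $G\ne1$ and $X$ rationally connected, let $\rho:V'\to V$ be the normalization of $V$ in $\mathbb C(X)$, and suppose that $V_{\rm reg}$ has no connected finite étale cover of degree $\ge2$. We seek a contradiction with Proposition 3.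

**Step 2: there is a branch divisor, and it is smooth in codimension 1.** If $\rho$ were unramified in codimension 1, it would be étale over $V_{\rm reg}$ by purity of the branch locus, so $G=1$. Hence by Proposition 2 $\rho$ ramifies exactly over a prime $R\sim-K_V$, with some index $e\ge2$. The pair $(V,R)$ is canonical. Let $B\subset V$ be any subvariety of codimension 2. $V$ is smooth at its generic point, and blowing up $B$ there gives a divisor of discrepancy $1$, so $\operatorname{mult}_BR\le1$. Thus $\Theta=\operatorname{Sing}V\cup\operatorname{Sing}R$ has codimension $\ge3$. Over $V\setminus\Theta$, $\rho$ is branched along a smooth divisor. Locally, in a polydisc where $R=\{t=0\}$, the complement of $R$ has fundamental group $\mathbb Z$, so each branch of $V'$ is $\{y^e=t\}$. Hence $V'$ and $R'=\rho^{-1}(R)_{\rm red}$ are smooth over $V\setminus\Theta$.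

**Step 3: $R'$ is irreducible.** We cut down to a surface. Let $S\subset V$ be a general complete intersection surface of very ample divisors. Then $S\cap\Theta=\emptyset$. By Bertini $S'=\rho^{-1}(S)$ and $R'\cap S'$ are smooth. $S'$ is connected, as a complete intersection of ample divisors on the irreducible $V'$. $R'\cap S'$ is the support of the ample divisor $\rho^*R|_{S'}$, hence connected; being smooth, it is irreducible. Every component of $R'$ meets $S'$ in a curve, which must be all of $R'\cap S'$. Two different components would then intersect over $V\setminus\Theta$, where $R'$ is smooth. So $R'$ is irreducible.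

**Step 4: the inertia group is central.** By Step 3 $G$ preserves $R'$, so the inertia group $I$ of $R'$, cyclic of order $e$, is normal in $G$. Let $t$ be a uniformizer of $\mathcal O_{V',R'}$. For $h\in I$ we have $h(t)\equiv\chi(h)t\pmod{t^2}$. As $I$ acts trivially on the residue field and has finite order, $\chi$ is a character with values in roots of unity, $\chi:I\to\mathbb C^*$, and it is faithful. For $g\in G$ write $g^{-1}(t)=wt$, $w$ a unit. As $h$ acts trivially on the residue field, $h(wt)\equiv\chi(h)wt\pmod{t^2}$. Applying $g$ gives
$$ghg^{-1}(t)\equiv\chi(h)\,g(wt)=\chi(h)t\pmod{t^2}.$$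
So $\chi(ghg^{-1})=\chi(h)$. As $\chi$ is faithful, $ghg^{-1}=h$, and $I$ is central.

**Step 5: the contradiction.** $V'/I\to V$ is unramified over $R$, hence étale in codimension 1, hence étale over $V_{\rm reg}$ by purity, hence of degree 1 by assumption. Thus $G=I$ is cyclic of order $e\ge2$. This contradicts Proposition 3. So $V_{\rm reg}$ has a connected finite étale cover of degree $\ge2$, and the equivalence in Theorem C is proved.

**Step 6: locally complete intersections.** Let $V$ be lci. We show that $V_{\rm reg}$ has no connected finite étale cover of degree $\ge2$. Complete intersection local rings of dimension $\ge3$ are pure (Grothendieck, SGA 2, X.3.4): finite étale covers of the punctured spectrum extend to finite étale covers of the spectrum. (Dimension 2 is not enough: $\mathbb C^2/\pm1$ is a hypersurface singularity, and $\mathbb C^2\setminus0\to(\mathbb C^2\setminus0)/\pm1$ is an étale double cover that does not extend to an étale one.)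

Let $V'\to V$ be the normalization of $V$ defined by a connected finite étale cover of $V_{\rm reg}$, of degree $q$. It is étale. If not, let $v$ be the generic point of a component of the non-étale locus in $V$. Then $v\in\operatorname{Sing}V$, so $\dim\mathcal O_{V,v}\ge3$. Over the punctured spectrum of $\mathcal O_{V,v}$ the cover is étale, hence it extends to an étale cover of $\operatorname{Spec}\mathcal O_{V,v}$. That extension is étale over a normal scheme, hence normal, so it coincides with the normalization, a contradiction.

Since $V'\to V$ is étale of degree $q$, we have $\chi(\mathcal O_{V'})=q\,\chi(\mathcal O_V)$. To see this, take a resolution $\tilde V\to V$. Then $\tilde V\times_VV'\to V'$ is a resolution and an étale cover of $\tilde V$ of degree $q$. Klt singularities are rational, so both Euler characteristics can be computed on the resolutions, where multiplicativity is Hirzebruch–Riemann–Roch. On the other hand $V$ and $V'$ are klt with ample anticanonical class, so both Euler characteristics equal $1$ by Kawamata–Viehweg vanishing. Hence $q=1$.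

By the equivalence already proved, an lci $V$ has no rationally connected rational Galois cover of degree $\ge2$. This completes the proof of Theorem C. $\square$
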